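# Palindromic length in the Fibonacci word: a logarithmic lower bound

## One extra palindrome for each factor $\tau^3$

How long must a stretch of the Fibonacci word be before one needs $k$ palindromes to spell it? The answer that one would first guess is: a length of about $\tau^{3k}$ is enough, where $\tau=\frac{1+\sqrt5}2$, because there is a simple recipe that multiplies the length by about $\tau^3$ and seems to force one more palindrome each time. We fix the terms, state the recipe and test the guess by hand.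

A finite word $v$ is a *factor* of a word if it occurs in it as a block of consecutive letters. A *palindrome* is a word equal to its reversal; single letters are palindromes. The **palindromic length** $|v|_{\rm pal}$ is the least $K$ such that $v=p_1p_2\cdots p_K$ with all $p_i$ palindromes. For instance $|010|_{\rm pal}=1$ and $|01|_{\rm pal}=2$. For an infinite word $\boldsymbol u$ put
$$\mathrm{PL}_{\boldsymbol u}(n)=\max\{|v|_{\rm pal}: v\text{ is a factor of length }n\text{ of }\boldsymbol u\}.$$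
The Fibonacci word $\boldsymbol f=010010100100101001010\cdots$ is the fixed point of the morphism $\varphi:0\mapsto01,\ 1\mapsto0$. It is a Sturmian word. For every Sturmian word $\boldsymbol u$ one has $\limsup_n \mathrm{PL}_{\boldsymbol u}(n)=+\infty$ (Frid), and there is a universal constant $M$ with $\mathrm{PL}_{\boldsymbol u}(n)\le M\ln n$ for all $n\ge2$. So $\ln n$ is a natural yardstick. We shall use neither fact. The question, from Petr Ambrož and Edita Pelantová, "A note on palindromic length of Sturmian sequences", arXiv:1808.08879 (2018), is to prove or disprove the conjecture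
$$\limsup_{n\to\infty}\frac{\mathrm{PL}_{\boldsymbol f}(n)}{\ln n}\ \ge\ \frac1{3\ln\tau}.$$

Here is the recipe. The cube $\varphi^3:0\mapsto01001,\ 1\mapsto010$ multiplies lengths by about $\tau^3$. A close relative of it is
$$\psi:\ 0\mapsto01010,\qquad 1\mapsto010 .$$
Both images are palindromes, so the reversal of $\psi(v)$ is $\psi$ of the reversal of $v$, and $\psi$ maps palindromes to palindromes. Hence $|\psi(v)|_{\rm pal}\le|v|_{\rm pal}$: inflating costs nothing. Now append one letter to spoil the symmetry: let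
$$w_1=0,\qquad w_{k+1}=\psi(w_k)\,0 .$$
Clearly $|w_{k+1}|_{\rm pal}\le|w_k|_{\rm pal}+1$, so $|w_k|_{\rm pal}\le k$. The guess is that equality holds: each appended letter costs exactly one palindrome.

*Test $k=1,2$.* $|0|_{\rm pal}=1$. The word $w_2=010100$ starts with $01$ and ends with $00$, so it is not a palindrome; $w_2=01010\cdot0$ gives $|w_2|_{\rm pal}=2$.

*Test $k=3$.* The word is
$$w_3=01010\ 010\ 01010\ 010\ 01010\ 01010\ 0,$$
of length $27$, with letter $1$ exactly at positions $2,4,7,10,12,15,18,20,23,25$. It starts with $01$ and ends with $00$, so it is not a palindrome. Suppose $w_3=p_1p_2$ with palindromes $p_1,p_2$. Since $w_3$ ends with $100$, the word $p_2$ is $0$, or $00$, or starts with $001$; the factor $001$ starts at positions $5,8,13,16,21$. The suffix from $21$ is $0010100$, a palindrome; the suffix from $16$ is $001010010100$, a palindrome. The suffix from $13$ fails (positions $17$ and $23$ carry $0$ and $1$), the one from $8$ fails (positions $17,18$), the one from $5$ fails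 (positions $9,23$). So $|p_2|\in\{1,2,7,12\}$ and $|p_1|\in\{26,25,20,15\}$. But positions $25,20,15$ carry the letter $1$ while $w_3$ starts with $0$, and the prefix of length $26$ has $0$ at position $9$ and $1$ at the mirror position $18$. So $|w_3|_{\rm pal}=3$.

The guess is right for every $k$. With Fibonacci numbers $F_1=F_2=1$, the main result is the following.

**Theorem 1.** For every $k\ge1$, $w_k$ is a factor of $\boldsymbol f$ of length $n_k=\frac{F_{3k+1}-1}2$, and $|w_k|_{\rm pal}=k$. Hence $\mathrm{PL}_{\boldsymbol f}(n_k)\ge k>\frac{\ln n_k}{3\ln\tau}$, so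
$$\limsup_{n\to\infty}\frac{\mathrm{PL}_{\boldsymbol f}(n)}{\ln n}\ge\frac1{3\ln\tau},\qquad \limsup_{n\to\infty}\Bigl(\mathrm{PL}_{\boldsymbol f}(n)-\frac{\ln n}{3\ln\tau}\Bigr)\ge\frac{\ln(2\sqrt5/\tau)}{3\ln\tau}>0.7 .$$

In particular the conjecture is true. The lengths are $n_k=1,6,27,116,\dots$. We do not claim that $1/(3\ln\tau)$ is the exact value of the limsup.

## Cuts that do not respect the blocks of $\psi$

The obvious way to prove $|w_{k+1}|_{\rm pal}\ge|w_k|_{\rm pal}+1$ is desubstitution: take a factorization of $w_{k+1}=\psi(w_k)0$ into palindromes, remove the last letter, and pull the rest back through $\psi$. This works if the cuts fall at the ends of the blocks $\psi(0),\psi(1)$. They need not, even in an optimal factorization. In $w_3$ the blocks end after positions $5,8,13,16,21,26$, but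
$$w_3=0\ \cdot\ 1010010010100100101\ \cdot\ 0010100$$
is a factorization into three palindromes with cuts after positions $1$ and $20$. There is nothing to pull back.

Compare it with the factorization that the recipe provides, $w_3=\psi^2(0)\cdot\psi(0)\cdot0$, with cuts after $21$ and $26$. The long palindromes occupy positions $2$–$20$ and $1$–$21$: same center. The next ones occupy $21$–$27$ and $22$–$26$: again the same center. So the cut positions are not stable, but something in the pair (length, center) is. We now set up a geometry in which "center" has an arithmetic meaning; each palindrome will get a scale, and the theorem will become the statement that the $k$ scales must be paid for one by one.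

## Odd elements of $\mathbb Z[\tau]$

Let $\Lambda=\mathbb Z[\tau]$, let $x\mapsto x'$ be conjugation (so $\tau'=-1/\tau$ and $|(\tau^n)'|=\tau^{-n}$), and $N(x)=xx'\in\mathbb Z$. Throughout, $\lambda=\tau^{-3}$, $\delta=\tau^{-1}$, $x^+=\max(x,0)$. We use constantly
$$\tau^3=1+2\tau=2+\sqrt5,\qquad 1-\lambda=2\tau^{-2},\qquad 2\tau^{n+1}=\tau^{n+3}-\tau^n. \tag{1}$$
Numerically $\delta\approx0.618$, $\delta^2\approx0.382$, $\lambda\approx0.236$, $\tau^3\approx4.236$, $\tau^4\approx6.854$. Also $\tau^n=F_n\tau+F_{n-1}$.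

*Classes.* Since $x^2-x-1$ is irreducible mod $2$, $\Lambda/2\Lambda$ is the field $\mathbb F_4=\{0,1,\tau,\tau^2=1+\tau\}$. "Class" means class mod $2$. As $\tau^3\equiv1$, the class of $\tau^n$ is $1,\tau,\tau^2$ for $n\equiv0,1,2$ mod $3$.

**Definition.** $X\in\Lambda$ is *odd* if $X\equiv1$ mod $2$. For example $\sqrt5=2\tau-1$ and $\tau^3=1+2\tau$ are odd; $\tau$ is not. Conjugates and products of odd elements are odd.

*Norms of odd elements.* If $X=1+2Y$ then $N(X)=1+2(Y+Y')+4N(Y)$ is an odd integer. Further, $4N(a+b\tau)=(2a+b)^2-5b^2$, so $-N\equiv 4N$ is a square mod $5$ and every norm is $\equiv0,\pm1$ mod $5$. So norms $\pm2,\pm3,\pm7$ do not occur, and for odd $X$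
$$|N(X)|\in\{1,5\}\quad\text{or}\quad|N(X)|\ge9 .$$
The units of $\Lambda$ are $\pm\tau^e$, so an odd $X$ with $|N(X)|=1$ is $\pm\tau^{3j}$. If $|N(a+b\tau)|=5$, then $5$ divides $(2a+b)^2$, so $2a+b=5c$ with $c\equiv b$ mod $2$, and $(a+b\tau)/\sqrt5=(b+c\sqrt5)/2\in\Lambda$ is a unit. As $\sqrt5$ is odd, an odd $X$ with $|N(X)|=5$ is $\pm\sqrt5\,\tau^{3j}$.

*A parity mod $4$.* For odd $X\equiv1+2a$ mod $4$ with $a\in\mathbb F_4$, let $\chi(X)=0$ if $a\in\{0,1\}$ and $\chi(X)=1$ if $a\in\{\tau,\tau^2\}$. Replacing $X$ by $-X$ replaces $a$ by $a+1$; replacing $X$ by $X'$ replaces $a$ by $a'$, where $\tau'=1-\tau\equiv\tau^2$. Hence $\chi(-X)=\chi(X)=\chi(X')$. Since $(1+2\tau)(1+2a)\equiv1+2(a+\tau)$ mod $4$, and adding $\tau$ exchanges $\{0,1\}$ with $\{\tau,\tau^2\}$, multiplication by $\tau^3$ flips $\chi$. So $\chi(\tau^{3j}X)\equiv\chi(X)+j$ mod $2$ for all $j\in\mathbb Z$, and in particular $\chi(\pm\tau^{3j})\equiv j$.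

## The Fibonacci word as a sequence of gaps

Let
$$V=\{y\in\Lambda:\ |y'|<\tau/2\},\qquad \tau/2\approx0.809 .$$
This set is symmetric under $y\mapsto-y$. The points of $V$ from $0$ on are $0,\ \tau,\ \tau^2,\ \tau^3,\ 2\tau^2,\ \tau^4,\ 4\tau+2,\dots$ (conjugates about $0,-0.618,0.382,-0.236,0.764,0.146,-0.472$), with gaps $\tau,1,\tau,1,\tau,\tau$. If we write $0$ for a gap $\tau$ and $1$ for a gap $1$, we read $010100=w_2$.

**Step 1: the gaps of $V$ are $1$ or $\tau$.** This makes the coding legitimate. Let $y,y+d\in V$ with $0<d<\tau$. Then $|d'|<\tau$, so $|N(d)|<\tau^2<3$; norm $\pm2$ does not occur, so $d=\tau^j$ is a positive unit with $\tau^j<\tau$ and $\tau^{-j}<\tau$. Hence $j=0$, $d=1$. If $y\in V$ but $y+1\notin V$, then $y'+1\ge\tau/2$, that is, $y'\ge\tau/2-1=\delta-\tau/2$, and the inequality is strict because $\tau/2\notin\Lambda$. Then $(y+\tau)'=y'-\delta\in(-\tau/2,\tau/2)$, so $y+\tau\in V$. Thus the successor of $y$ is $y+1$ or $y+\tau$; predecessors follow by symmetry. For $y<z$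 in $V$, "the word on $[y,z]$" is the word of gaps between them.

**Step 2: multiplication by $\tau^3$ acts as $\psi$.** We show that if $w$ is the word on $[y,z]$, then $\psi(w)$ is the word on $[\tau^3y,\tau^3z]$. For $y\in V$ we have $|(\tau^3y)'|<\tau^{-2}/2$. As $\delta+\tau^{-2}/2=\tau/2$ and $\tau^{-2}+\tau^{-2}/2<\tau/2$, the points $\tau^3y$, $\tau^3y\pm\tau$, $\tau^3y\pm\tau^2$ all lie in $V$. If $y,y+1$ are consecutive in $V$, then (using $\tau^3-\tau=\tau^2$) $\tau^3y+\{0,\tau,\tau^2,\tau^3\}\subset V$, with differences $\tau,1,\tau$: the word $010=\psi(1)$. If $y,y+\tau$ are consecutive, then $\tau^3y+\{0,\tau,\tau^2,\tau^4-\tau^2,\tau^4-\tau,\tau^4\}\subset V$, with differences $\tau,1,\tau^4-2\tau^2=\tau,1,\tau$: the word $01010=\psi(0)$. No further points lie between, since an extra point would split a gap of length at most $\tau<2$ into two gaps of length at least $1$.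

**Step 3: every word on an interval $[y,z]$ of $V$ is a factor of $\boldsymbol f$.** First, $\psi$ preserves factors of $\boldsymbol f$. Indeed
$$\varphi^3(0)\,010=01001010=010\,\psi(0),\qquad \varphi^3(1)\,010=010010=010\,\psi(1),$$
so $\varphi^3(v)\,010=010\,\psi(v)$ for all words $v$, letter by letter. If $v$ is a factor of $\boldsymbol f$, so is $vx$ for some letter $x$, and $\varphi^3(vx)$ is a factor of $\varphi^3(\boldsymbol f)=\boldsymbol f$. As $\varphi^3(x)$ begins with $010$, $\psi(v)$ is a factor of $\varphi^3(vx)$, hence of $\boldsymbol f$. Next, $\pm\tau,0\in V$ and $\pm1\notin V$, so the word on $[-\tau,\tau]$ is $00$, a factor of $\boldsymbol f$. By Step 2 the word on $[-\tau^{3n+1},\tau^{3n+1}]$ is $\psi^n(00)$, a factor of $\boldsymbol f$. Every interval lies in one of these.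

**Step 4: the words $w_k$.** We locate $w_k$ in $V$ and compute its length. Let
$$z_k=\frac{\tau^{3k}-1}2 .$$
It lies in $\Lambda$ since $\tau^{3k}$ is odd, and $|z_k'|\le(1+\lambda)/2<\tau/2$, so $z_k\in V$. By (1), $z_1=\tau$ and $z_{k+1}=\tau^3z_k+\tau$. The word on $[0,z_1]$ is $0=w_1$. If the word on $[0,z_k]$ is $w_k$, the word on $[0,\tau^3z_k]$ is $\psi(w_k)$, and since $\psi(0),\psi(1)$ begin with $0$, the successor of $\tau^3z_k$ is $\tau^3z_k+\tau=z_{k+1}$. So the word on $[0,z_{k+1}]$ is $\psi(w_k)0=w_{k+1}$. From $z_k=\frac{F_{3k}}2\tau+\frac{F_{3k-1}-1}2$ we read off that $w_k$ has $\frac{F_{3k}}2$ letters $0$ and $\frac{F_{3k-1}-1}2$ letters $1$. Hence its length is $n_k=\frac{F_{3k+1}-1}2$.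

The statement that we really prove is about paths in $V$; they may go backward, and may leave $[0,z_k]$.

**Theorem 2.** If $0=y_0,y_1,\dots,y_K=z_k$ are points of $V$ such that for each $i$ we have $y_{i-1}\ne y_i$ and the word between $y_{i-1}$ and $y_i$ (in whichever order) is a palindrome, then $K\ge k$.

**Theorem 2 implies Theorem 1.** A factorization of $w_k$ into $K$ nonempty palindromes gives such a path, so $|w_k|_{\rm pal}\ge k$, and $\le k$ was shown above. By Steps 3 and 4, $w_k$ is a factor of $\boldsymbol f$ of length $n_k$, so $\mathrm{PL}_{\boldsymbol f}(n_k)\ge k$. As gaps are $\ge1$, $n_k\le z_k<\tau^{3k}/2$, so $\ln n_k<3k\ln\tau$; this gives the first limsup. Finally $2n_k+1=F_{3k+1}\sim\tau^{3k+1}/\sqrt5$, so $k=\frac{\ln(2\sqrt5\,n_k/\tau)}{3\ln\tau}+o(1)$, which gives the second; its value is about $0.704$. $\square$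

## The scale of a palindrome

A palindrome on $[y,z]$ is a local reflection symmetry $t\mapsto c-t$ of $V$, where $c=y+z$. The set $V$ is cut out by $|y'|<\tau/2$. A reflection moves the window to one centered at $c'$, so the symmetry can only survive over a long interval if $|c'|$ is small. The next lemma makes this trade-off exact, and ties it to the class of the length.

**Lemma 1.** Let $y<z$ in $V$ with palindromic word on $[y,z]$; put $\ell=z-y$, $c=z+y$. Then $\ell$ has class $0$, $1$ or $\tau$, and there is $m\in\mathbb Z$, with $m\equiv2,1,0$ mod $3$ respectively, such that $\ell<\tau^m$ and $|c'|<\tau^{3-m}$.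

*Proof.* Write $\ell=a\tau+b$, where $a,b$ count the letters $0,1$. In a palindrome they are not both odd, so the class is not $\tau^2$. Note $c=\ell+2y\equiv\ell$ mod $2$. If $c=0$, any sufficiently large $m$ in the residue class works.

Let $c\ne0$. Choose $m$ in the prescribed residue class with $\tau^{-m}\le|c'|<\tau^{3-m}$. Equality on the left would give $c=\pm\tau^m$, of class $\tau^2,\tau,1$ for $m\equiv2,1,0$, whereas $c$ has class $0,1,\tau$. So $\tau^{-m}<|c'|$. It remains to bound $\ell$, and for this we exhibit a point that breaks the symmetry. In each of the three cases $c\equiv\tau^m+\tau^2$ mod $2$ (check: $\tau^2+\tau^2\equiv0$, $\tau+\tau^2\equiv1$, $1+\tau^2\equiv\tau$), and $1-\tau\equiv\tau^2$, so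
$$x=\frac{c+\tau^m+1-\tau}2\in\Lambda .$$
Put $\mu=(\tau^m)'$, so $|\mu|=\tau^{-m}<|c'|$, and $|c'|=|y'+z'|<\tau$. As $(1-\tau)'=\tau$,
$$x'=\frac\tau2+\frac{c'+\mu}2,\qquad (c-x)'=-\frac\tau2+\frac{c'-\mu}2 .$$
Both $c'\pm\mu$ have the sign of $c'$ and modulus $<2\tau$. If $c'>0$, then $x'>\tau/2$ and $|(c-x)'|<\tau/2$, so $x\notin V$, $c-x\in V$. If $c'<0$, then $x\in V$, $c-x\notin V$. In both cases exactly one of $x,c-x$ is in $V$. But $V\cap[y,z]$ is symmetric under $t\mapsto c-t$, so $x\notin[y,z]$, that is,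
$$\ell<2\bigl|x-\tfrac c2\bigr|=|\tau^m+1-\tau|=|\tau^m-\tau^{-1}| .$$
If $m\le-1$ this gives $\ell<\tau^{-1}<1$, impossible. So $m\ge0$ and $\ell<\tau^m$. $\square$

*Example.* Let us find the $m$'s for $w_2=0\cdot1\cdot010\cdot0$, with cut points $0,\tau,\tau^2,\tau^4,4\tau+2$. Lengths are $\tau,1,2\tau+1,\tau$, of classes $\tau,1,1,\tau$; the sums $c$ are $\tau,\ \tau^3,\ 4\tau+3,\ 7\tau+4$, with $|c'|\approx0.618,\ 0.236,\ 0.528,\ 0.326$. One may take $m=3,4,4,3$. No larger $m$ is possible: $m=6$ needs $|c'|<\tau^{-3}\approx0.236$ and $m=7$ needs $|c'|<\tau^{-4}\approx0.146$. For $w_2=01010\cdot0$ the lengths are $\tau^4,\tau$, both of class $\tau$, $|c'|\approx0.146,\ 0.326$, and $m=6,3$.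

## Translating or reflecting: the elements $X_A$

A step of the path can be read as a translation, $y_i=y_{i-1}+d_i$, or as a reflection, $y_i=c_i-y_{i-1}$. Choose a set $A$ of steps to be read as translations; read the others as reflections, and keep track of signs. The bookkeeping below produces an odd element $X_A$ of $\Lambda$ whose absolute value is controlled by the *lengths* of the steps in $A$ and whose conjugate is controlled by the *centers* of the steps outside $A$. Lemma 1 orders the steps by $m$: small $m$ means short, large $m$ means small $|c'|$. So taking $A=\{m\text{ small}\}$ makes $X_A$ and $X_A'$ both small. But an odd element has norm at least $1$ in modulus, and that is the tension which drives the proof.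

Since the argument later exchanges the two embeddings, we isolate exactly what we need in a form symmetric under that exchange.

**Definition.** A *system of order* $k\ge1$ consists of steps $1,\dots,K$, each with an integer $m_i$ and reals $0\le\ell_i<\tau^{m_i}$, $0\le\kappa_i<\tau^{3-m_i}$, and of odd elements $X_A\in\Lambda$ for $A\subset\{1,\dots,K\}$, such that the following hold ($A^c$ is the complement).

* (S1) $|X_A|\le1+2\sum_{A}\ell_i$ and $|X_A'|\le\tau^{-3k}+2\sum_{A^c}\kappa_i$; moreover $X_\emptyset=\pm1$ and $X_{\{1,\dots,K\}}=\pm\tau^{3k}$.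
* (S2) For $i\notin A$ and $A^+=A\cup\{i\}$ there are reals $u,v,g$ with $|g|=\ell_i$, $|u|\le2\sum_{j\in A,\,j<i}\ell_j$, $|v|\le1+2\sum_{j\in A,\,j>i}\ell_j$, $X_A=u+v$, $X_{A^+}=u-v+2g$. Likewise there are reals $\tilde u,\tilde v,h$ with $|h|=\kappa_i$, $|\tilde u|\le2\sum_{j\notin A^+,\,j<i}\kappa_j$, $|\tilde v|\le\tau^{-3k}+2\sum_{j\notin A^+,\,j>i}\kappa_j$, $X_{A^+}'=\tilde u+\tilde v$, $X_A'=\tilde u-\tilde v+2h$.
* (S3) For $i\notin A$: $\chi(X_{A^+})=\chi(X_A)$ if $m_i\not\equiv0$ mod $3$, and $\chi(X_{A^+})\ne\chi(X_A)$ if $m_i\equiv0$ mod $3$.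

**Lemma 2.** A sequence as in Theorem 2 yields a system of order $k$ with $K$ steps.

*Proof.* Put $d_i=y_i-y_{i-1}$, $c_i=y_i+y_{i-1}$, $\ell_i=|d_i|$, $\kappa_i=|c_i'|$, and take $m_i$ from Lemma 1. For a set $A$ let $s_0=1$, $s_i=s_{i-1}$ if $i\in A$, $s_i=-s_{i-1}$ if $i\notin A$. Then $s_iy_i-s_{i-1}y_{i-1}$ equals $s_{i-1}d_i$ if $i\in A$ and $-s_{i-1}c_i$ if $i\notin A$. Summing over $i$ and doubling, with $y_0=0$ and $2y_K=\tau^{3k}-1$,
$$s_K(\tau^{3k}-1)=2\sum_{i\in A}s_{i-1}d_i-2\sum_{i\notin A}s_{i-1}c_i .$$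
So we may define
$$X_A:=s_K+2\sum_{i\in A}s_{i-1}d_i=s_K\tau^{3k}+2\sum_{i\notin A}s_{i-1}c_i. \tag{2}$$
This is odd, and (S1) follows from the two expressions.

For (S2), pass from $A$ to $A^+$: the signs $s_j$ with $j<i$ are kept and those with $j\ge i$ are negated. With the signs of $A$, let
$$u=2\sum_{j\in A,\,j<i}s_{j-1}d_j,\qquad v=s_K+2\sum_{j\in A,\,j>i}s_{j-1}d_j,\qquad g=s_{i-1}d_i .$$
The first expression in (2) gives $X_A=u+v$ and $X_{A^+}=u-v+2g$, since $s_{j-1}$ is kept for $j\le i$ and negated for $j>i$, and $s_K$ is negated. With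
$$u_*=2\sum_{j\notin A^+,\,j<i}s_{j-1}c_j,\qquad v_*=s_K\tau^{3k}+2\sum_{j\notin A^+,\,j>i}s_{j-1}c_j,$$
the second expression gives $X_A=u_*+2s_{i-1}c_i+v_*$ and $X_{A^+}=u_*-v_*$. Conjugate, and put $\tilde u=u_*'$, $\tilde v=-v_*'$, $h=s_{i-1}c_i'$; the bounds are clear.

For (S3): $X_A+X_{A^+}=2u+2g$ with $u\in2\Lambda$, so $X_{A^+}\equiv-X_A+2d_i$ mod $4$. We know $\chi(-X_A)=\chi(X_A)$, and adding $2d_i$ adds the class of $d_i$ to the parameter $a$ in the definition of $\chi$. By Lemma 1 that class is $0$, $1$ or $\tau$, so $\chi$ changes iff it is $\tau$, i.e. iff $m_i\equiv0$ mod $3$. $\square$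

*Example.* Take $k=2$ and the path $0,\tau^4,4\tau+2$ (that is, $01010\cdot0$), with $m_1=6$, $m_2=3$. Then $X_\emptyset=1$, $X_{\{2\}}=-1-2\tau=-\tau^3$, $X_{\{1,2\}}=\tau^6$: adding the steps in the order of increasing $m$, we climb through the powers of $\tau^3$, and $\chi$ flips each time. The other order gives $X_{\{1\}}=-1+2\tau^4=3\tau^3$, of norm $-9$.

**Duality.** Given a system, put
$$m_i^*=3k+3-m_i,\quad \ell_i^*=\tau^{3k}\kappa_i,\quad \kappa_i^*=\tau^{-3k}\ell_i,\quad X_A^*=\tau^{3k}(X_{A^c})' .$$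
We check that this is again a system of order $k$. The $X_A^*$ are odd. We have $\ell_i^*<\tau^{3k+3-m_i}=\tau^{m_i^*}$ and $\kappa_i^*<\tau^{m_i-3k}=\tau^{3-m_i^*}$. For (S1), $|X_A^*|\le\tau^{3k}\bigl(\tau^{-3k}+2\sum_A\kappa_i\bigr)=1+2\sum_A\ell_i^*$, and, as $|(\tau^{3k})'|=\tau^{-3k}$, $|(X_A^*)'|\le\tau^{-3k}+2\sum_{A^c}\kappa_i^*$; the values at $\emptyset$ and at the full set are $\pm1$ and $\pm\tau^{3k}$. For (S2), let $i\notin A$, $D=(A^+)^c$, so that $D^+=D\cup\{i\}=A^c$, and let $u,v,g,\tilde u,\tilde v,h$ belong to $(D,i)$. Then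
$$X_A^*=\tau^{3k}(\tilde u+\tilde v),\qquad X_{A^+}^*=\tau^{3k}(\tilde u-\tilde v+2h),$$
and with $\varepsilon=\pm1$ the sign of $(\tau^{3k})'$,
$$(X_{A^+}^*)'=\varepsilon\tau^{-3k}(u+v),\qquad (X_A^*)'=\varepsilon\tau^{-3k}(u-v+2g).$$
The bounds match because $j\notin D^+\iff j\in A$ and $j\in D\iff j\notin A^+$. For (S3), $\chi(X_A^*)\equiv\chi(X_{A^c})+k$, and $m_i^*\equiv0\iff m_i\equiv0$ mod $3$.

By Lemma 2, Theorem 2 follows from the following statement.

**Theorem 3.** Every system of order $k$ has $K\ge k$ steps.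

## Empty levels and a norm argument

From now on we work with a system of order $k$. We group the exponents $m$ by threes, hoping to find a step in each of the $k$ groups.

**Definition.** A step has *level* $t$ and is *long*, *middle* or *short* if $m=3t+1$, $3t$, $3t-1$ respectively. Its weights are $P=1,\delta,\delta^2$ and $Q=\delta^2,\delta,1$ for long, middle, short, so that
$$\ell<\tau^m=\tau^{3t+1}P,\qquad \kappa<\tau^{3-m}=\tau^{4-3t}Q .$$

By (S3), $\chi$ flips exactly when a middle step is added. In the examples above, $01010\cdot0$ has two middle steps, of levels $2$ and $1$; the factorization $0\cdot1\cdot010\cdot0$ with $m=3,4,4,3$ has four steps of level $1$ and none of level $2$. So levels can be empty, and the price is a surplus elsewhere.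

Let $n_t$ be the number of steps of level $t$, and $P_t\le n_t$, $Q_t\le n_t$ the sums of their weights. Let
$$S_t=1+2\sum_{\text{level }s<t}\tau^{3s+1}P,\qquad T_t=\tau^{-3k}+2\sum_{\text{level }s>t}\tau^{4-3s}Q,$$
the sums running over steps, and normalize: $\sigma_t=\tau^{-3t}S_t$, $\rho_t=\tau^{3t-3}T_t$. Since $S_{t+1}=S_t+2\tau^{3t+1}P_t$, $T_{t-1}=T_t+2\tau^{4-3t}Q_t$ and $2\tau^{-2}=1-\lambda$,
$$\sigma_{t+1}=\lambda\sigma_t+(1-\lambda)P_t,\qquad \rho_{t-1}=\lambda\rho_t+(1-\lambda)Q_t. \tag{3}$$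
So $\sigma_{t+1}$ is a weighted mean of $\sigma_t$ and $P_t$: one long step per level keeps $\sigma$ at or below $1$, and only a surplus pushes it above. Precisely, if $n_t\ge1$ then
$$(\sigma_{t+1}-1)^+\le\lambda(\sigma_t-1)^++(1-\lambda)(n_t-1), \tag{4}$$
because $\sigma_{t+1}-1=\lambda(\sigma_t-1)+(1-\lambda)(P_t-1)$ and $P_t\le n_t$.

*Duality of these quantities.* From $m^*=3k+3-m$, level $t$ goes to level $k+1-t$, long and short are exchanged, $P\leftrightarrow Q$, and $S_t^*=\tau^{3k}T_{k+1-t}$, $T_t^*=\tau^{-3k}S_{k+1-t}$. Hence $\sigma_t^*=\rho_{k+1-t}$ and $\rho_t^*=\sigma_{k+1-t}$. So every statement about $\sigma$ has a dual about $\rho$.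

*The elements $X_t$.* Let $X_t=X_A$ for $A=\{\text{steps of level}<t\}$. In the dual system $X_t^*=\tau^{3k}(X_{k+2-t})'$. By (S1), $|X_t|\le S_t$; this is strict if some step has level $<t$, and otherwise $X_t=X_\emptyset=\pm1$. Likewise $|X_{t+1}'|\le T_t$; this is strict if some step has level $>t$, and otherwise $X_{t+1}=\pm\tau^{3k}$. If levels $a,\dots,b$ are empty, then $X_a=X_{a+1}=\dots=X_{b+1}$, so this one element obeys both $|X_a|\le S_a$ and $|X_a'|\le T_b$.

*Runs and blocks.* If all levels $1,\dots,k$ are nonempty, then $K\ge k$. From now on we assume otherwise. Let $q_0\ge0$ be maximal such that levels $1,\dots,q_0$ are nonempty, and $p_\infty\le k+1$ minimal such that levels $p_\infty,\dots,k$ are nonempty. Then levels $q_0+1$ and $p_\infty-1$ are empty and $q_0+1\le p_\infty-1$. The *bottom block* $B_0$ consists of all steps of level $\le q_0$ (including levels $\le0$), the *top block* $B_\infty$ of all steps of level $\ge p_\infty$ (including levels $>k$). The levels $q_0+1,\dots,p_\infty-1$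 split into *runs*, the maximal intervals of empty levels, and *interior blocks*, the maximal intervals of nonempty levels; the sequence begins and ends with a run. Define the surpluses
$$e_0=\#B_0-q_0\ge0,\qquad e_\infty=\#B_\infty-(k+1-p_\infty)\ge0,\qquad e_B=\sum_{s=p}^q(n_s-1)\ \text{ for }B=[p,q].$$
Counting steps and levels, with $r$ the length of a run,
$$K-k=e_0+e_\infty+\sum_Be_B-\sum_{\text{runs}}r. \tag{5}$$
Duality maps runs to runs, interior blocks to interior blocks with the same $e_B$, and exchanges $B_0$ and $B_\infty$. We must show that the surpluses pay for the runs. For $x>0$ let $L(x)$ be the least integer $L\ge0$ with $x\le\tau^{3L}$.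

**Lemma 3.** For a run $[a,b]$ of length $r$: $r\le L(\sigma_a)+L(\rho_b)$.

*Proof.* Let $L=L(\sigma_a)$, $R=L(\rho_b)$, $X=X_a$, and suppose $r\ge L+R+1$. Then $|X|\le S_a=\tau^{3a}\sigma_a\le\tau^{3(a+L)}$ and $|X'|\le T_b=\tau^{3-3b}\rho_b\le\tau^{3(1-b+R)}$. As $b=a+r-1$, $|N(X)|\le\tau^{3(L+R+2-r)}\le\tau^3<5$. So $X=\pm\tau^{3j}$. We have $j<a+L$: if some step has level $<a$ the bound on $|X|$ is strict, and otherwise $X=\pm1$, so $j=0<a$. We have $j>b-1-R$: if some step has level $>b$ the bound on $|X'|$ is strict, and otherwise $X=\pm\tau^{3k}$, so $j=k\ge b$. So $b-R\le j\le a+L-1$, that is, $r\le L+R$, a contradiction. $\square$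

*The simplest case.* Suppose all steps have levels in $1,\dots,k$ and no level has more than one step. Then $\sigma_1=\lambda$, and (3) with $P_t\le1$ gives $\sigma_t\le1$ for $1\le t\le k+1$; dually $\rho_t\le1$ for $0\le t\le k$. All $L$'s are $0$, so by Lemma 3 there is no empty level, and $K=k$.

## One surplus step charged from two sides

Lemma 3 suggests the natural accounting: split each run into a part of length at most $L(\sigma_a)$, charged to the surplus on its left, and a part of length at most $L(\rho_b)$, charged to the surplus on its right. By (4), each unit of surplus raises $\sigma$ by at most $1-\lambda$ above its old level, so it should be able to pay for the left parts; dually for the right parts. The trouble is that the same surplus may be asked to pay twice, once for the run to its right and once for the run to its left. When $e_B\ge2$ we shall see that each side takes at most half of $e_B$. When $e_B=1$ there is a genuine collision, which Lemma 3 does not exclude. Consider one level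 $t$ carrying one long and one short step, with empty levels $t-1$ and $t+1$ and $\sigma_t,\rho_t\le1$, $\rho_{t+1},\sigma_{t-1}\le1$. Then
$$\sigma_{t+1}=\lambda\sigma_t+(1-\lambda)(1+\delta^2)>(1-\lambda)(1+\delta^2)=2\tau^{-2}+2\tau^{-4}>1.05,$$
and likewise $\rho_{t-1}>1.05$, so Lemma 3 allows a run of length $1$ on both sides: two empty levels against a surplus of one. This is where size estimates alone stop, and where the parity $\chi$ and the order of the steps, (S2), must enter. First we pin down the collision.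

**Definition.** An interior block $B=[p,q]$ is *delicate* if $e_B=1$, $\sigma_p\le1$, $\rho_q\le1$, $\sigma_{q+1}>1$, $\rho_{p-1}>1$. The dual block $[k+1-q,k+1-p]$ is then delicate in the dual system, since $\sigma$ and $\rho$ are exchanged. The blocks $B_0,B_\infty$ count as non-delicate.

**Lemma 4.** In a delicate block let $d$ be the level with two steps. Levels $s>d$ of the block carry a single long step, levels $s<d$ a single short step, and level $d$ carries either one long and one short step, or two middle steps. Moreover $1<\sigma_{q+1}<1.3$ and $1<\rho_{p-1}<1.3$.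

*Proof.* By (4), $\sigma_s\le1$ for $p\le s\le d$ and $\sigma_s\le2$ for $p\le s\le q+1$. Let $d<s\le q$ and $\sigma_{s+1}>1$. Then the step at level $s$ is long: otherwise $P_s\le\delta$ and $\sigma_{s+1}\le2\lambda+(1-\lambda)\delta=2\lambda+2\tau^{-3}=4\lambda<1$. So $P_s=1$ and $\sigma_{s+1}-1=\lambda(\sigma_s-1)$, whence $\sigma_s>1$. Descending from $s=q$, all levels $s>d$ carry a long step, and $\sigma_{d+1}>1$. As $\sigma_d\le1$, (3) forces $P_d>1$. Dually, levels $s<d$ carry a short step and $Q_d>1$. The possible pairs $(P_d,Q_d)$ are: long–long $(2,2\delta^2)$; long–middle $(1+\delta,1)$; long–short $(1+\delta^2,1+\delta^2)$; middle–middle $(2\delta,2\delta)$; middle–short $(1,1+\delta)$; short–short $(2\delta^2,2)$. As $2\delta^2<1$, only long–short and middle–middle have both entries $>1$. Finally $2\delta<1+\delta^2$, so $\sigma_{d+1}\le\lambda+(1-\lambda)(1+\delta^2)=1+2\tau^{-4}<1.3$, and afterwards $\sigma_{s+1}-1=\lambda(\sigma_s-1)$ only decreases. Dually for $\rho_{p-1}$. $\square$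

We write "case LS" (long–short) and "case MM" (middle–middle).

**Lemma 5.** If a run $[a,b]$ lies between two delicate blocks, then $r\le2$. If $r=2$, $X_a=\pm\tau^{3a}$. If $r=1$, $X_a=\pm\tau^{3a}$ or $\pm\tau^{3a-3}$.

*Proof.* By Lemma 4 for the left and the right block, $\sigma_a,\rho_b\in(1,1.3)$, so $L(\sigma_a)=L(\rho_b)=1$ and $r\le2$ by Lemma 3. We have $|X_a|\le S_a\le1.3\,\tau^{3a}$ and $|X_a'|\le T_b\le1.3\,\tau^{3-3b}$.

If $r=2$, then $b=a+1$, $|X_a'|\le1.3\,\tau^{-3a}$ and $|N(X_a)|\le1.69<5$, so $X_a=\pm\tau^{3j}$ with $\tau^{3|j-a|}\le1.3$, i.e. $j=a$.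

If $r=1$, then $b=a$ and $|N(X_a)|\le1.69\,\tau^3<9$. For $X_a=\pm\sqrt5\,\tau^{3j}$ we would need $\tau^{3(j-a)}\le1.3/\sqrt5<1$ and $\tau^{3(a-1-j)}\le1.3/\sqrt5<1$, i.e. $a-1<j<a$, impossible. For $X_a=\pm\tau^{3j}$ we get $\tau^{3(j-a)}\le1.3$ and $\tau^{3(a-1-j)}\le1.3$, so $a-1\le j\le a$. $\square$

**Assignment.** For each run $[a,b]$ we write $r=l+r'$, with $l$ charged to the left and $r'$ to the right, by these rules.

1. Left block not delicate: $l=\min(L(\sigma_a),r)$.
2. Left block delicate, right block not: $r'=\min(L(\rho_b),r)$.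
3. Both delicate: if $r=2$, then $l=r'=1$; if $r=1$, then $(l,r')=(1,0)$ when $X_a=\pm\tau^{3a}$ and $(l,r')=(0,1)$ when $X_a=\pm\tau^{3a-3}$.

By Lemma 3 (and $L(\sigma_a)=L(\rho_b)=1$ under rule 3), always
$$0\le l\le\min(r,L(\sigma_a)),\qquad 0\le r'\le\min(r,L(\rho_b)).$$
For an interior block $B$ let $l_B$ be the $l$ of the run to its right, and $r_B$ the $r'$ of the run to its left: these are the two charges to $B$.

**Proposition 1.** No delicate block has $l_B=r_B=1$.

We first show that this is all that is missing, then prove it.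

## The count: Theorem 3 from Proposition 1

The value $\sigma$ carried out of a block decays by the factor $\lambda$ at each empty level but may still exceed $1$ at the next block. A potential function accounts for the carried amount: let
$$U(x)=0\ \text{ for }x\le1,\qquad U(x)=1+\frac{x-1}4\ \text{ for }x>1 .$$

**Claim A.** If $r\ge1$ and $0\le l\le\min(r,L(y))$, then $l+U(\lambda^ry)$ is $0$ if $y\le1$, equals $l\le1$ if $1<y\le\tau^3$, and is $\le1+\frac{y-1}3$ if $y>1$.

*Proof.* If $y\le\tau^3$, then $\lambda^ry\le1$, and $L(y)=0$ for $y\le1$, $L(y)=1$ for $1<y\le\tau^3$; all assertions follow. Let $y>\tau^3$. If $\lambda^ry\le1$, the quantity is $l\le L=L(y)$, and $y>\tau^{3(L-1)}\ge4^{L-1}$ gives $\frac{y-1}3\ge\frac{4^{L-1}-1}3\ge L-1$. If $\lambda^ry>1$, the quantity is at most $r+1+\frac{\lambda^ry-1}4$. We need this to be $\le1+\frac{y-1}3$, i.e. $r\le y\bigl(\frac13-\frac{\lambda^r}4\bigr)-\frac1{12}$. Since $\lambda^r\le\lambda<\frac14$, it suffices that $r\le\frac{13}{48}y-\frac1{12}$. For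 $r=1$ this holds as $y>\tau^3>4.23$. For $r\ge2$ we have $y>\tau^{3r}>4^r$, and $\frac{13}{48}4^r=\frac{13}34^{r-2}\ge\frac{13}3(1+3(r-2))\ge r+\frac1{12}$. $\square$

**Claim B.** Let integers $l$ with $0\le l\le\min(r,L(\sigma_a))$ be given for all runs $[a,b]$; for an interior block $B=[p,q]$ let $l_B$ be the $l$ of the run to its right. Let $\theta_L(B)=\frac{e_B}2$ if $e_B\ge2$; $\theta_L(B)=l_B$ if $e_B=1$ and $\sigma_p\le1$; $\theta_L(B)=0$ otherwise. Then $\theta_L(B)\le1$ if $e_B=1$, and
$$\sum_{\rm runs}l\le e_0+\sum_B\theta_L(B).$$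

*Proof.* **Step 1: one block and the run to its right.** For a run $[a,b]$ whose left block is an interior block $B=[p,q]$, $a=q+1$, we show
$$l+U(\sigma_{b+1})\le U(\sigma_p)+\theta_L(B). \tag{6}$$
Put $x=\sigma_p$, $y=\sigma_a$, $e=e_B$. As levels $a,\dots,b$ are empty, $\sigma_{b+1}=\lambda^ry$, and Claim A applies to the left side. Iterating (4) over the levels of $B$ gives $(y-1)^+\le\lambda(x-1)^++(1-\lambda)e$, where $0.763<1-\lambda<0.764$. If $y\le1$, the left side of (6) is $0$. Let $y>1$.

Suppose $x\le1$. Then $e\ge1$. If $e=1$, then $y<1.77<\tau^3$ and the left side is $l=\theta_L(B)$. If $2\le e\le4$, then $y\le4.06<\tau^3$ and the left side is $\le1\le e/2$. If $e\ge5$, the left side is $\le1+\frac{1-\lambda}3e\le1+0.255\,e\le\frac e2$.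

Suppose $x>1$. The left side is at most $1+\frac{y-1}3\le1+\frac\lambda3(x-1)+\frac{1-\lambda}3e$. Since $\frac\lambda3<\frac14$ and $\frac{1-\lambda}3<\frac12$, this is $\le U(x)$ if $e=0$ and $\le U(x)+\frac e2$ if $e\ge2$. If $e=1$ we have $\theta_L(B)=0$ and must do without it. If $y\le\tau^3$, the left side is $\le1\le U(x)$. If $y>\tau^3$, then $\lambda(x-1)\ge(y-1)-(1-\lambda)>(\tau^3-1)-(1-\lambda)>2.47$, so $x-1>10$, and the left side is at most $1+0.079(x-1)+0.255\le1+\frac{x-1}4=U(x)$. This proves (6).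

Also, if $e_B=1$ and $\sigma_p\le1$, then $(\sigma_{q+1}-1)^+\le1-\lambda$, so $\sigma_{q+1}<\tau^3$ and $l_B\le L(\sigma_{q+1})\le1$. Thus $\theta_L(B)\le1$ whenever $e_B=1$.

**Step 2: the first run.** It starts the telescoping. Let $[a,b]$ be the first run, $a=q_0+1$, and let $N_0$ be the number of steps of level $\le0$. Each contributes at most $2\tau$ to $S_1$, and $2\tau\cdot\tau^{-3}=1-\lambda$, so $\sigma_1\le\lambda+(1-\lambda)N_0$ and $(\sigma_1-1)^+\le(1-\lambda)N_0$. By (4) for levels $1,\dots,q_0$,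
$$(\sigma_a-1)^+\le(1-\lambda)\Bigl(N_0+\sum_{s=1}^{q_0}(n_s-1)\Bigr)=(1-\lambda)e_0 .$$
Exactly as in the case $x\le1$ of Step 1, $l+U(\sigma_{b+1})$ is $0$ for $e_0=0$, at most $1$ for $e_0=1$, and at most $\frac{e_0}2$ for $e_0\ge2$. So $l+U(\sigma_{b+1})\le e_0$.

**Step 3: summation.** If a run $[a,b]$ is followed by the interior block $[p,q]$, then $p=b+1$. So when we add the inequality of Step 2 and (6) for all other runs, the $U$-terms telescope and leave $\sum l+U(\sigma_{p_\infty})\le e_0+\sum_B\theta_L(B)$, with $U\ge0$. $\square$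

**Theorem 3 from Proposition 1.** Claim B applies to the numbers $l$ of the assignment. In the dual system, a run $[a,b]$ becomes a run starting at $k+1-b$ with $\sigma^*_{k+1-b}=\rho_b$, so Claim B applies there to the numbers $r'$, which satisfy $0\le r'\le\min(r,L(\rho_b))$. It gives
$$\sum r'\le e_\infty+\sum_B\theta_R(B),$$
where $\theta_R(B)=\frac{e_B}2$ if $e_B\ge2$, $\theta_R(B)=r_B$ if $e_B=1$ and $\rho_q\le1$, and $\theta_R(B)=0$ otherwise; and $\theta_R(B)\le1$ if $e_B=1$.

Now $\theta_L(B)+\theta_R(B)\le e_B$ for every $B$. This is clear if $e_B\ne1$. If $e_B=1$, both are $0$ or $1$, and it could fail only for $\theta_L(B)=\theta_R(B)=1$. Then $\sigma_p\le1$, $\rho_q\le1$ and $l_B=r_B=1$; hence $L(\sigma_{q+1})\ge1$ and $L(\rho_{p-1})\ge1$, i.e. $\sigma_{q+1}>1$ and $\rho_{p-1}>1$. So $B$ is delicate with $l_B=r_B=1$, contrary to Proposition 1. Thus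
$$\sum r=\sum l+\sum r'\le e_0+e_\infty+\sum_Be_B,$$
and (5) gives $K\ge k$. $\square$

## Parity and order of the steps exclude the double charge

It remains to prove Proposition 1. We first extract from the double charge the exact values of $X$ on both sides of the block.

**Definition.** A delicate block $[p,q]$ is *bad* if
$$X_{q+1}=\pm\tau^{3(q+1)},\qquad \rho_q<\delta^2,\qquad X_{p-1}=\pm\tau^{3(p-2)},\qquad \sigma_p<\delta^2. \tag{7}$$

**Step 1: a delicate block $B=[p,q]$ with $l_B=r_B=1$ is bad.** We treat the two adjacent runs separately.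

*The run to the right*, $[a,b]$ with $a=q+1$, $b=q+r$, $l=1$. Its left block $B$ is delicate, so rule 2 or 3 applies.

If the right block is not delicate, rule 2 gives $r'=r-1<r$, so $r'=L(\rho_b)$ and $\rho_b\le\tau^{3(r-1)}$. As the $r$ levels of the run are empty, $\rho_q=\lambda^r\rho_b\le\lambda<\delta^2$. By Lemma 4, $|X_a|\le S_a<1.3\,\tau^{3(q+1)}$. Further $|X_a'|\le T_b=\tau^{3-3b}\rho_b\le\tau^{3-3b+3(r-1)}=\tau^{-3q}$, and in fact $|X_a'|<\tau^{-3q}$: the first inequality is strict if there is a step of level $>b$, and otherwise $|X_a'|=\tau^{-3k}$ with $k\ge b>q$. So $|N(X_a)|<1.3\,\tau^3<9$. If $X_a=\pm\sqrt5\,\tau^{3j}$, the bound on $|X_a|$ gives $j\le q$ and the bound on $|X_a'|$ gives $j>q$, impossible. So $X_a=\pm\tau^{3j}$ with $j\le q+1$ and $j>q$, i.e. $j=q+1$.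

If the right block is delicate, then $\rho_b<1.3$, so $\rho_q=\lambda^r\rho_b<1.3\,\lambda<\delta^2$. By Lemma 5 (if $r=2$) or rule 3 with $l=1$ (if $r=1$), $X_a=\pm\tau^{3a}=\pm\tau^{3(q+1)}$.

*The run to the left*, $[a,b]$ with $b=p-1$, $r'=1$. Its right block $B$ is delicate, so rule 1 or 3 applies.

If the left block is not delicate, rule 1 gives $l=r-1<r$, so $l=L(\sigma_a)$, $\sigma_a\le\tau^{3(r-1)}$, and $\sigma_p=\lambda^r\sigma_a\le\lambda<\delta^2$. Next, $|X_a|\le S_a\le\tau^{3(a+r-1)}=\tau^{3(p-1)}$, and in fact $|X_a|<\tau^{3(p-1)}$: strict if there is a step of level $<a$, and otherwise $|X_a|=1$ while $p-1=b\ge1$. By Lemma 4, $|X_a'|\le T_b<1.3\,\tau^{3-3b}=1.3\,\tau^{3(2-p)}$. So $|N(X_a)|<1.3\,\tau^3<9$. If $X_a=\pm\sqrt5\,\tau^{3j}$, then $j\le p-2$ and $j>p-2$, impossible. So $X_a=\pm\tau^{3j}$ with $j<p-1$ and $j\ge p-2$, i.e. $j=p-2$; and $X_{p-1}=X_b=X_a$.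

If the left block is delicate, $\sigma_p=\lambda^r\sigma_a<1.3\,\lambda<\delta^2$. If $r=2$, Lemma 5 gives $X_a=\pm\tau^{3a}$ with $a=p-2$. If $r=1$, rule 3 with $r'=1$ gives $X_a=\pm\tau^{3a-3}$ with $a=p-1$. In both cases $X_{p-1}=X_a=\pm\tau^{3(p-2)}$.

**Step 2: duality of badness.** This will let us assume that the double level is not on top. If $[p,q]$ is bad, then $[p^*,q^*]=[k+1-q,k+1-p]$ is delicate in the dual system, and as levels $p-1$ and $q+1$ are empty,
$$X^*_{q^*+1}=\tau^{3k}(X_p)'=\tau^{3k}(X_{p-1})'=\pm\tau^{3k-3p+6}=\pm\tau^{3(q^*+1)},$$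
$$X^*_{p^*-1}=\tau^{3k}(X_{q+2})'=\tau^{3k}(X_{q+1})'=\pm\tau^{3k-3q-3}=\pm\tau^{3(p^*-2)},$$
while $\rho^*_{q^*}=\sigma_p<\delta^2$ and $\sigma^*_{p^*}=\rho_q<\delta^2$. So the dual block is bad.

We now suppose that $[p,q]$ is a bad block and derive a contradiction.

**Step 3: parity forces at least two levels.** By Lemma 4 the block contains $0$ or $2$ middle steps. Adding its steps one at a time leads from $X_{p-1}=X_p$ to $X_{q+1}$, so by (S3) $\chi(X_{p-1})=\chi(X_{q+1})$, that is, $p-2\equiv q+1$ mod $2$. Hence the number $q-p+1$ of levels is even, so at least $2$, and $d<q$ or $d>p$. (The one-level collision displayed earlier is already excluded here.) Duality maps $d$ to $k+1-d$ and preserves badness, so we may assume $d<q$.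

**Step 4: the value of $X$ just below the top level.** By Lemma 4, level $q$ carries a single step $\alpha$, and it is long: $\ell_\alpha<\tau^{3q+1}$, $\kappa_\alpha<\tau^{2-3q}$. Let $A=\{\text{level}<q\}$, $A^+=A\cup\{\alpha\}$, $X_-=X_A=X_q$ and $X_+=X_{A^+}=X_{q+1}=\pm\tau^{3q+3}$. We show $X_-=\pm\tau^{3q-3}$.

By (7), $S_p=\sigma_p\tau^{3p}<\tau^{3p-2}$. In $S_q$, a short step of level $s$ contributes $2\tau^{3s-1}=\tau^{3s+1}-\tau^{3s-2}$, a long one $2\tau^{3s+1}=\tau^{3s+3}-\tau^{3s}$, a middle one $2\tau^{3s}$; the first two telescope over consecutive levels. In case LS,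
$$S_q=S_p+\sum_{s=p}^d2\tau^{3s-1}+\sum_{s=d}^{q-1}2\tau^{3s+1}=S_p+(\tau^{3d+1}-\tau^{3p-2})+(\tau^{3q}-\tau^{3d})<\tau^{3q}+\tau^{3d-1} .$$
In case MM,
$$S_q=S_p+\sum_{s=p}^{d-1}2\tau^{3s-1}+4\tau^{3d}+\sum_{s=d+1}^{q-1}2\tau^{3s+1}<\tau^{3d-2}+4\tau^{3d}+\tau^{3q}-\tau^{3d+3}=\tau^{3q}+\tau^{3d-4},$$
because $4+\tau^{-2}-\tau^3=5-3\tau=\tau^{-4}$. As $d\le q-1$, in both cases $|X_-|\le S_q<(1+\tau^{-4})\tau^{3q}<1.15\,\tau^{3q}$.

The complement of $A$ consists of $\alpha$ and the steps of level $>q$. So, by (S1) and (7),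
$$|X_-'|\le2\kappa_\alpha+T_q<2\tau^{2-3q}+\delta^2\tau^{3-3q}=(2\tau^2+\tau)\tau^{-3q}=\tau^{4-3q}<6.86\,\tau^{-3q}.$$
Hence $|N(X_-)|<1.15\cdot6.86<9$. If $X_-=\pm\sqrt5\,\tau^{3j}$, then $\tau^{3(j-q)}<1.15/\sqrt5<1$, so $j\le q-1$, but also $\tau^{3(q-j)}<6.86/\sqrt5<3.1<\tau^3$, impossible. So $X_-=\pm\tau^{3j}$ with $\tau^{3(j-q)}<1.15$ and $\tau^{3(q-j)}<6.86<\tau^6$, i.e. $j\in\{q,q-1\}$. Since $\alpha$ is long, (S3) gives $\chi(X_-)=\chi(X_+)$, i.e. $j\equiv q+1$ mod $2$. Hence $j=q-1$.

**Step 5: a jump from $\tau^{3q-3}$ to $\tau^{3q+3}$ needs weight on both sides of $\alpha$.** Take $u,v,g$ from (S2) for $A$ and $i=\alpha$. From $X_-=u+v$ and $X_+=u-v+2g$,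
$$u+g=\frac{X_++X_-}2,\qquad g-v=\frac{X_+-X_-}2,\qquad |g|=\ell_\alpha<\tau\cdot\tau^{3q} .$$
Since $\frac{\tau^3+\tau^{-3}}2=\sqrt5$ and $\frac{\tau^3-\tau^{-3}}2=2$, the numbers $|u+g|$ and $|g-v|$ are $\sqrt5\,\tau^{3q}$ and $2\tau^{3q}$ in some order. As $2-\tau=\tau^{-2}$ and $\sqrt5-\tau=\tau-1=\tau^{-1}$,
$$|u|,|v|>\tau^{3q-2},\qquad \max(|u|,|v|)>\tau^{3q-1}. \tag{8}$$
On the other hand $|u|\le2\sum_{j\in A,\,j<\alpha}\ell_j$ and $|v|\le1+2\sum_{j\in A,\,j>\alpha}\ell_j$, where $j<\alpha$ means that step $j$ comes before step $\alpha$ in the path. We show that $A$ does not have enough weight for (8).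

*Case LS, or case MM with $d\le q-2$.* By Lemma 4, level $q-1$ contains a long step $\beta$: it is the single step of that level if $q-1>d$, and one of the two if $q-1=d$ in case LS. It contributes $2\tau^{3q-2}$ to $S_q$. Since $1-2\tau^{-2}=\tau^{-3}$, Step 4 shows that
$$1+2\sum_{A\setminus\{\beta\}}\ell_j\le S_q-2\tau^{3q-2}$$
is less than $\tau^{3q-3}+\tau^{3d-1}\le\tau^{3q-3}+\tau^{3q-4}=\tau^{3q-2}$ in case LS, and less than $\tau^{3q-3}+\tau^{3d-4}<\tau^{3q-2}$ in case MM. The step $\beta$ comes either before or after $\alpha$, so it occurs in the bound for only one of $|u|,|v|$. The other one is therefore $<\tau^{3q-2}$, contradicting (8).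

*Case MM with $d=q-1$.* Let $\beta_1,\beta_2$ be the two middle steps, $\ell_{\beta_i}<\tau^{3d}=\tau^{3q-3}$. The rest of $A$ satisfies
$$1+2\sum_{A\setminus\{\beta_1,\beta_2\}}\ell_j\le S_p+\sum_{s=p}^{d-1}2\tau^{3s-1}<\tau^{3d-2}=\tau^{3q-5} .$$
If $\beta_1,\beta_2$ both come before $\alpha$ or both after it, one of $|u|,|v|$ is $<\tau^{3q-5}<\tau^{3q-2}$, contradicting (8). Otherwise each of $|u|,|v|$ is less than $2\tau^{3q-3}+\tau^{3q-5}<0.57\,\tau^{3q}<\tau^{3q-1}$, contradicting the second part of (8).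

So there are no bad blocks. By Step 1 this proves Proposition 1, and with it Theorem 3, Theorem 2 and Theorem 1. $\blacksquare$
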